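# Doubly periodic Brody curves reach the maximal mean energy

## 1. Mean energy, and the guess that double periodicity costs nothing

Take holomorphic maps from the plane to the sphere whose derivative is at most one everywhere, and ask how much area such a map can cover per unit area of the plane. Here is the first guess: the supremum does not change if we allow only doubly periodic maps. The reason behind it is short. A density is almost attained on some huge square, so copy the map on that square periodically. All trouble sits near the boundary of the square, and the boundary region is a negligible part of the area.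

The guess is correct, and these notes prove it. The reason just given is not a proof, because holomorphic maps cannot be cut and pasted.

**Definitions.** Let $z=x+iy$ be the coordinate on $\mathbb C$ and $\Delta=\partial_x^2+\partial_y^2$. For a holomorphic curve $f=[f_0:f_1]:\mathbb C\to\mathbb CP^1$, with $f_0,f_1$ holomorphic without common zero, the pointwise norm $|df|\ge0$ is defined by
$$|df|^2=\frac1{4\pi}\Delta\log\left(|f_0|^2+|f_1|^2\right).$$
In the affine coordinate $w=f_1/f_0$ this reads $|df|=\dfrac{|w'|}{\sqrt\pi(1+|w|^2)}$, because $\Delta=4\partial_z\partial_{\bar z}$ and $\log|f_0|^2$ is harmonic where $f_0\neq0$. The curve $f$ is a *Brody curve* if $|df|\le1$ everywhere, and $\mathcal M(\mathbb CP^1)$ is the set of Brody curves. For a Brody curve put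
$$T(r,f)=\int_1^r\frac{dt}t\int_{|z|<t}|df|^2\,dx\,dy,\qquad e(f)=\limsup_{r\to\infty}\frac2{\pi r^2}T(r,f)\in[0,1].$$
The number $e(f)$ is the *mean energy*. It is normalized so that $|df|\equiv1$ would give $1$. Let $e(\mathbb CP^1)=\sup e(f)$ over all Brody curves. A Brody curve is *elliptic* if it is invariant under the translations of some lattice $\Lambda\subset\mathbb C$. Let $e(\mathbb CP^1)_{ell}$ be the supremum of $e(f)$ over elliptic Brody curves.

It is known that $0<e(\mathbb CP^1)_{ell}\le e(\mathbb CP^1)<1$; the proof below does not use this. The question whether $e(\mathbb CP^1)_{ell}=e(\mathbb CP^1)$ comes from Masaki Tsukamoto, "Deformation of Brody curves and mean dimension", arXiv:0712.0266 (2007).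

A third number sits between the two. For $R>0$ let $Q_R=[0,R]^2$ and
$$\sigma(R)=\sup\Big\{R^{-2}\int_{a+Q_R}|df|^2\,dx\,dy:\ f\in\mathcal M(\mathbb CP^1),\ a\in\mathbb C\Big\},\qquad\rho=\inf_{R>0}\sigma(R).$$

**Theorem 1.** $e(\mathbb CP^1)_{ell}=e(\mathbb CP^1)=\rho$. Moreover, the supremum $e(\mathbb CP^1)_{ell}$ may be taken over elliptic Brody curves with square period lattices $R\mathbb Z[i]$.

**Theorem 2.** Define $\mathcal M(\mathbb CP^N),e(\mathbb CP^N),\rho(\mathbb CP^N)$ by the same formulas with $|df|^2=\frac1{4\pi}\Delta\log\sum_{j=0}^N|f_j|^2$. For every $N\ge1$ and every lattice $\Lambda_0\subset\mathbb C$,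
$$\sup\{e(g):g\in\mathcal M(\mathbb CP^N)\text{ is }t\Lambda_0\text{-periodic for some }t>0\}=e(\mathbb CP^N)=\rho(\mathbb CP^N).$$

Sections 3–8 prove Theorem 1, and Section 9 proves Theorem 2.

## 2. Rational functions, the exponential, and the lemniscate sine

We compute $e(f)$ in the simplest families.

*Rational functions.* Let $f$ be rational of degree $d$. The metric $\frac{|dw|^2}{\pi(1+|w|^2)^2}$ has total area $1$ and $f$ covers the sphere $d$ times, so $\int_{\mathbb C}|df|^2=d$ and $T(r,f)\le d\log r$. Also $|df|$ is bounded: in the coordinate $u=1/z$ the norm of the derivative is bounded near $u=0$, and passing back to $z$ multiplies it by $|u|^2$. So $f(cz)$ is a Brody curve for small $c>0$, and its mean energy is $0$.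

*The exponential.* Let $f(z)=e^{2\sqrt\pi z}$. Since $\frac{|w|}{1+|w|^2}=\frac1{2\cosh\log|w|}$, we get $|df|=1/\cosh(2\sqrt\pi x)\le1$. The energy sits near the imaginary axis:
$$\int_{|z|<t}|df|^2\le2t\int_{-\infty}^\infty\frac{dx}{\cosh^2(2\sqrt\pi x)}=\frac{2t}{\sqrt\pi}.$$
So $T(r,f)=O(r)$ and $e(f)=0$.

*Doubly periodic curves.* Let $g$ be $\Lambda$-periodic, let $|\Lambda|$ be the area of a fundamental parallelogram, and let $E$ be the integral of $|dg|^2$ over it. The parallelograms that meet the circle $|z|=t$ have total area $O(t)$ for $t\ge1$, so $\int_{|z|<t}|dg|^2=\frac E{|\Lambda|}\pi t^2+O(t)$. Integrating against $dt/t$ gives $T(r,g)=\frac E{|\Lambda|}\frac{\pi r^2}2+O(r)$, hence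
$$e(g)=\frac1{|\Lambda|}\int_{\mathbb C/\Lambda}|dg|^2\,dx\,dy.\tag{2.1}$$
The integral is the degree of $g:\mathbb C/\Lambda\to\mathbb CP^1$.

*The lemniscate sine.* Recall the elliptic function $\mathrm{sl}$ with $\mathrm{sl}'^2=1-\mathrm{sl}^4$, $\mathrm{sl}(0)=0$, $\mathrm{sl}'(0)=1$. It has order two, and its period lattice is generated by $(1\pm i)\varpi$, where $\varpi=2\int_0^1\frac{dt}{\sqrt{1-t^4}}\approx2.622$. Put $f(z)=\mathrm{sl}(\sqrt\pi z)$ and $w=f(z)$. Then
$$|df|^2=\frac{|1-w^4|}{(1+|w|^2)^2}\le\frac{1+|w|^4}{(1+|w|^2)^2}\le1,$$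
so $f$ is an elliptic Brody curve. Its lattice has area $2\varpi^2/\pi$ and its degree is $2$, so (2.1) gives $e(f)=\pi/\varpi^2\approx0.457$. The energy density takes the value $1$ at the zeros of $f$ and the value $0$ where $w^4=1$.

In these families the positive mean energy comes from the doubly periodic curves, as the guess predicts.

## 3. Energy density on squares, and holomorphic maps near Lipschitz maps

**Conventions.** $C,c_i,C_i$ denote positive constants that are universal or depend only on the data named; $C$ may change from line to line. $D(z,r)$ is an open disc. On $\mathbb CP^1$ we use the metric $\frac{|dw|^2}{\pi(1+|w|^2)^2}$, a round sphere of area $1$ and diameter $\sqrt\pi/2<1$. One has $\mathrm{dist}(0,w)=\frac1{\sqrt\pi}\arctan|w|$, the area form is $\omega=\frac i{2\pi}\partial\bar\partial\log(1+|w|^2)$, and a disc of radius $r\le\sqrt\pi/2$ has area $\sin^2(\sqrt\pi r)\le\pi r^2$. For a smooth, not necessarily holomorphic, map $g$ into $\mathbb CP^1$, written $w=w(z)$ in an affine coordinate, put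
$$|\partial g|=\frac{|w_z|}{\sqrt\pi(1+|w|^2)},\quad|\bar\partial g|=\frac{|w_{\bar z}|}{\sqrt\pi(1+|w|^2)},\quad|dg|=|\partial g|+|\bar\partial g|,\quad J_g=|\partial g|^2-|\bar\partial g|^2.$$
An $\mathbb R$-linear map $\xi\mapsto p\xi+q\bar\xi$ of $\mathbb C$ with $|p|>|q|$ has max stretch $|p|+|q|$ and min stretch $|p|-|q|$. For example, $p=1$ and $q=s\in(0,1)$ stretches the $x$-direction by $1+s$ and the $y$-direction by $1-s$. So $|dg|$ is the operator norm of the differential, and $g^*\omega=J_g\,dx\,dy$. For holomorphic $g$ this $|dg|$ is the one of Section 1, and $J_g=|dg|^2$. For $g(z)=\bar z$ one has $\partial g=0$ and $J_g=-|\bar\partial g|^2\le0$. In general $J_g\ge-|\bar\partial g|^2$ and $|J_g|\le|dg|^2$.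

The first lemma replaces the limit over large discs by one large square.

**Lemma 1.** $\rho\ge e(\mathbb CP^1)$.

*Proof.* If not, there are $R$, a Brody curve $f$ and $\eta>0$ with $\sigma(R)<e(f)-\eta$. The squares of side $R$ of a grid that meet $\{|z|<t\}$ lie in $\{|z|<t+\sqrt2R\}$, so there are at most $\pi(t+\sqrt2R)^2/R^2$ of them. Each carries energy at most $\sigma(R)R^2$. Hence $\int_{|z|<t}|df|^2\le(e(f)-\eta)\pi t^2+C_R(t+1)$, so $T(r,f)\le(e(f)-\eta)\frac{\pi r^2}2+O_R(r)$ and $e(f)\le e(f)-\eta$, a contradiction. $\square$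

Since $e(\mathbb CP^1)_{ell}\le e(\mathbb CP^1)$ trivially, Theorem 1 follows once we produce elliptic Brody curves with square lattices and mean energy arbitrarily close to $\rho$.

The second lemma says that the bound $|dg|\le1$ comes for free if $g$ is holomorphic and uniformly close to a map whose Lipschitz constant is below one.

**Lemma 2.** Let $c'<1$. There is $\varsigma_0>0$ such that if $g:D(0,1)\to\mathbb CP^1$ is holomorphic, $\tilde g:D(0,1)\to\mathbb CP^1$ is $c'$-Lipschitz and $\sup\mathrm{dist}(g,\tilde g)\le\varsigma_0$, then $|dg(0)|\le1$.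

*Proof.* Otherwise there are such $g_n,\tilde g_n$ with $\sup\mathrm{dist}(g_n,\tilde g_n)\to0$ and $|dg_n(0)|>1$. By Arzelà–Ascoli a subsequence of $\tilde g_n$ converges locally uniformly to a $c'$-Lipschitz map $g_\infty$, and then $g_n\to g_\infty$ locally uniformly as well. Rotate so that $g_\infty(0)=0$. On a small disc around $0$ all $g_n$ with $n$ large take values in $\{|w|\le1\}$, so Weierstrass' theorem applies: $g_\infty$ is holomorphic there and $|dg_n(0)|\to|dg_\infty(0)|$. The latter is at most $c'<1$, a contradiction. $\square$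

## 4. Cutting and pasting without holomorphy

If we give up holomorphy in a strip, the cut and paste argument works. This lemma carries it out with control of the derivative.

**Lemma 3.** There is a universal $C_0\ge1$ such that for $R\ge20$ and every holomorphic $f:\mathbb C\to\mathbb CP^1$ with $|df|\le1$ there is a smooth $R\mathbb Z[i]$-periodic $\hat f:\mathbb C\to\mathbb CP^1$ with $|d\hat f|\le C_0$, $\hat f=f$ on $\{z\in Q_R:\mathrm{dist}(z,\partial Q_R)\ge5\}$, and $\hat f$ constant near $\partial Q_R$.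

*Proof.* **Step 1: prescribe the map on cells and edges.** Divide $Q_R$ into $\lfloor R\rfloor^2$ equal cells of side $\ell_0=R/\lfloor R\rfloor\in[1,2)$. Let $A_1$ be the union of the cells of the outermost layer, $A_2$ that of the second layer, $A_3$ that of the rest. Fix a point $p\in\mathbb CP^1$ and put $F=p$ on $A_1$, $F=f$ on $A_3$. An edge common to two cells of $A_2$ joins a vertex on $\partial A_1$ to a vertex of $A_3$. (For the corner cell of $A_2$, two edges lie in $A_1$ and the other two are of this common kind.) On such an edge let $F$ be a minimizing geodesic of constant speed. Its length is at most $\sqrt\pi/2<1\le\ell_0$, so its speed is at most $1$. On the boundary of each $A_2$-cell, $F$ is now a closed loop that is $1$-Lipschitz in arclength and has length $<8$.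

**Step 2: fill each $A_2$-cell.** We need a filling with a universal Lipschitz constant. For this we find a point far from the loop and work in the affine chart centered opposite to it. Put $r=1/200$. Points spaced along the loop, at most $8/r+1=1601$ of them, come within $r$ of every point of the loop. So the $r$-neighborhood of the loop lies in $1601$ discs of radius $2r=1/100$, of total area at most $1601\cdot\pi\cdot10^{-4}<1$. Hence some point $q$ has distance $\ge r$ from the loop. In a unitary affine chart $w$ with $q=\infty$, the relation $\mathrm{dist}(w,\infty)=\frac1{\sqrt\pi}\left(\frac\pi2-\arctan|w|\right)$ gives $|w|\le K:=\cot(\sqrt\pi r)$ on the loop. As a map $\gamma$ into $\mathbb C$ the loop is therefore $L$-Lipschitz with $L=\sqrt\pi(1+K^2)$. Extend it to the cell, centered at $0$ say, as a positively homogeneous function $\Gamma$ of degree one. On the sector $\{|y|\le x\}$,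
$$\Gamma(x,y)=\frac{2x}{\ell_0}\,\gamma\Big(\frac{\ell_0}2,\frac{\ell_0}2\frac yx\Big).$$
Differentiating in $y$ gives the derivative of $\gamma$ along the edge, so $|\Gamma_y|\le L$ a.e. Differentiating in $x$ gives $\frac2{\ell_0}\gamma-\frac yx\gamma_y$, so $|\Gamma_x|\le2K+L$. The other sectors are the same. The metric of $\mathbb CP^1$ is at most $|dw|/\sqrt\pi$, so $F$ is Lipschitz on each cell with a universal constant. It is continuous on the convex set $Q_R$, and a segment in $Q_R$ splits into pieces inside cells, so $F$ is $C_0'$-Lipschitz on $Q_R$ with universal $C_0'\ge1$.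

**Step 3: smooth it.** Extend $F$ by $p$ outside $Q_R$ and embed $\mathbb CP^1$ isometrically as a round sphere in $\mathbb R^3$. Let $\theta$ be a smooth cutoff with values in $[0,1]$ and $|\nabla\theta|\le C$, equal to $1$ on the $\frac14$-neighborhood of $A_2$ and supported in its $\frac12$-neighborhood, which has distance $\ge\frac12$ from $\partial Q_R$. Let $\eta_\kappa$ be a mollifier supported in the disc of radius $\kappa$. Replace $F$ by the radial projection to the sphere of
$$(1-\theta)F+\theta\,(F*\eta_\kappa).$$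
Since $|F*\eta_\kappa-F|\le C_0'\kappa$, before projection the derivative is at most $C_0'(1+C\kappa)$ and the distance to the sphere at most $C_0'\kappa$. For $\kappa$ a small universal constant the result has derivative $\le2C_0'=:C_0$. It is smooth on the open $\frac14$-neighborhood of $A_2$, where it comes from $F*\eta_\kappa$. It is smooth off $A_2$, because there $F$ itself is locally $p$ or $f$. These two open sets cover. Nothing changed outside the $\frac12$-neighborhood of $A_2$, so the result equals $p$ near $\partial Q_R$. It equals $f$ at distance $\ge5>2\ell_0+\frac12$ from $\partial Q_R$. Extend it periodically. $\square$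

*Where this stops.* Apply Lemma 3 to a Brody curve that is dense in energy on $Q_R$. The result has the right energy and the right periods, but in a strip of width $5$ all we know about $|\bar\partial\hat f|$ is that it is at most $C_0$. The natural repair is to write $\hat f=[\tilde s_0:\tilde s_1]$ with sections of a line bundle satisfying $|\tilde s_0|^2+|\tilde s_1|^2=1$, and to subtract solutions $v_j$ of a $\bar\partial$-equation whose right side has the size of $\bar\partial\hat f$. Then $\tilde s_0-v_0$ and $\tilde s_1-v_1$ must not vanish together, and Lemma 2 wants the new map uniformly close to the old one. Both need $\sup|v_j|$ small. The strip has small area, so $\bar\partial\hat f$ is small in mean square over the torus, but near the strip its sup norm is of order one, and nothing makes $v_j$ small there.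

*A second attempt.* Multiply instead of interpolating. Choose a function $\theta$ with values in $(0,1]$ that decays slowly, for instance $\theta=e^{-\mathrm{dist}(z,S)/W}$ (smoothed) with $S$ the inner square and $W$ large, and use $\theta f$. Away from poles the spherical error is
$$|\bar\partial(\theta f)|=\frac{|\theta_{\bar z}||f|}{\sqrt\pi(1+|\theta f|^2)}=\frac{|\theta_{\bar z}|}{\sqrt\pi\,\theta}\cdot\frac{|\theta f|}{1+|\theta f|^2}\le\frac{|\nabla\theta|}{4\sqrt\pi\,\theta},$$
of order $1/W$, and this really is small. But at a pole $p$ of $f$ the function $1/(\theta f)$ vanishes and has derivative $\theta(p)^{-1}(1/f)'(p)$, so $|d(\theta f)|(p)=|df|(p)/\theta(p)$. Once $\theta(p)<|df|(p)$ the bound by $1$ is violated. The poles do not go away; they concentrate.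

So the map should have a *small derivative* already where it meets the strip. Then any continuation with $|d\hat f|\le C_0$ stays harmless. The next section arranges this by a change of variables in the source.

## 5. An almost conformal diffeomorphism that is slow along a grid

Let $G=G_R=\{x\in R\mathbb Z\}\cup\{y\in R\mathbb Z\}$. We want a diffeomorphism $\psi$ of $\mathbb C$ that is almost conformal, is the identity on most of each square, and has derivative at most $\tau$ at all points that it maps near $G$. Then $\hat f\circ\psi$ has derivative at most $C_0\tau$ wherever $\hat f$ fails to be holomorphic.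

Can $\psi$ map the line $\mathbb R$ to itself? No: if it commutes with $z\mapsto z+R$, then $\int_0^R|\psi_x|\,dx\ge R$, and the derivative is not small. In general, a curve that $\psi$ maps onto a segment of length $R$ with derivative at most $\tau$ has length at least $R/\tau$. So $F=\psi^{-1}$ must turn the sides of the grid into very long curves, all inside a thin neighborhood of the grid.

One gentle wiggle does little. The holomorphic map with $H'(\zeta)=ae^{is\sin\zeta}$ sends the real line to a curve of constant speed $a$. To first order in $s$ it is the wave $x+is(1-\cos x)$. Requiring $H(x+2\pi)=H(x)+2\pi$ forces $a=1/J_0(s)\approx1+s^2/4$. The gain in length is of order $s^2$, and returning to the identity away from the line costs non-conformality of order $s$. The way out is to compose many wiggles of very different wavelengths. Near the line all of them act and the gain is exponential in their number. At a given point at most one horizontal and one vertical wiggle is being cut off, so the cost never accumulates.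

**Lemma 4.** There are $s_0>0$ and $C_*$ such that for all $s\in(0,s_0)$, $\tau\in(0,1)$, $m_0\ge1$ there are $R\ge m_0$, $\lambda_1\ge12$ and an orientation preserving diffeomorphism $\psi$ of $\mathbb C$, commuting with translations by $R\mathbb Z[i]$, such that

1. $|\psi_z|+|\psi_{\bar z}|\le1+C_*s$, $|\psi_{\bar z}|\le C_*s$ and $|D^2\psi|\le1$ everywhere, where $|D^2\psi|$ is the supremum of $|D^2\psi(u,v)|$ over unit vectors $u,v$;
2. $|\psi_z|+|\psi_{\bar z}|\le\tau$ at every $z$ with $\mathrm{dist}(\psi(z),G)\le6$;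
3. $12\lambda_1R\le R^2/m_0$, and $\psi(z)=z$ if $\mathrm{dist}(z,G)\ge3\lambda_1$;
4. $|\psi(z)-z|\le\lambda_1\le R$ for all $z$.

*Proof.* **Step 1: the holomorphic wiggle.** Let $0<s\le1$ and
$$J_0(s)=\frac1{2\pi}\int_0^{2\pi}e^{is\sin x}dx=\sum_k\frac{(-1)^k(s/2)^{2k}}{(k!)^2},\qquad a=\frac1{J_0(s)}.$$
The series alternates with decreasing terms, so $1-\frac{s^2}4\le J_0(s)\le1-\frac{s^2}4+\frac{s^4}{64}\le1-\frac{s^2}5$, and $1+\frac{s^2}5\le a\le1+\frac{s^2}2$. Put
$$E(z)=\int_0^z\left(ae^{is\sin\zeta}-1\right)d\zeta.$$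
$E$ is entire. The difference $E(z+2\pi)-E(z)$ is constant, equal to $2\pi(aJ_0(s)-1)=0$, so $E$ is $2\pi$-periodic. On $|\mathrm{Im}\,z|\le2$ we have $|ae^{is\sin z}-1|\le|a-1|+a|e^{is\sin z}-1|\le Cs$. Using periodicity to integrate over a bounded path only, and $E''(z)=ais\cos z\,e^{is\sin z}$, we get $|E|,|E'|,|E''|\le C_1s$ there.

**Step 2: cut the wiggle off.** Let $\chi:\mathbb R\to[0,1]$ be smooth and even, $\chi=1$ on $|y|\le1$, $\chi=0$ for $|y|\ge2$. For $\lambda\ge1$ with $R/(2\pi\lambda)\in\mathbb N$ and $R\ge10\lambda$ put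
$$H_\lambda(z)=z+\sum_{k\in\mathbb Z}\lambda\,\chi\Big(\frac{y-kR}\lambda\Big)E\Big(\frac{z-ikR}\lambda\Big),\qquad V_\lambda(z)=iH_\lambda(-iz).$$
At each point at most one term is nonzero. Both maps commute with translations by $R\mathbb Z[i]$: a real translation because $R/\lambda\in2\pi\mathbb N$, an imaginary one by shifting $k$. Let $d_H(z)=\mathrm{dist}(y,R\mathbb Z)$ and $d_V(z)=\mathrm{dist}(x,R\mathbb Z)$, so that $\mathrm{dist}(z,G)=\min(d_H,d_V)$. For $\Phi=H_\lambda$, $d=d_H$, or $\Phi=V_\lambda$, $d=d_V$, the following hold.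

* (a) $|\Phi(z)-z|\le C_1s\lambda$; and $\Phi(z)=z$, $D\Phi(z)=I$ if $d(z)\ge2\lambda$.
* (b) $|\Phi_z-1|+|\Phi_{\bar z}|\le C_2s$ and $|D^2\Phi|\le C_2s/\lambda$.
* (c) If $d(z)\le\lambda$, then $\Phi_{\bar z}=0$ and $|\Phi_z(z)|\ge ae^{-2sd(z)/\lambda}$.

Here (a) is the bound on $E$. For (b), write $\zeta=(z-ikR)/\lambda$; then $H_\lambda=z+\lambda\chi(\mathrm{Im}\,\zeta)E(\zeta)$, so $|\Phi_z-1|+|\Phi_{\bar z}|\le|E'|+|\chi'||E|$, and a second derivative brings one factor $1/\lambda$. For (c), $\chi=1$ and $\chi'=0$ there, so $\Phi_{\bar z}=0$ and $\Phi_z=1+E'(\zeta)=ae^{is\sin\zeta}$ with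
$$|e^{is\sin\zeta}|=e^{-s\,\mathrm{Im}\sin\zeta}=e^{-s\cos(\mathrm{Re}\,\zeta)\sinh(\mathrm{Im}\,\zeta)}\ge e^{-2s|\mathrm{Im}\,\zeta|},$$
because $|\sinh y|\le2|y|$ for $|y|\le1$; and $|\mathrm{Im}\,\zeta|=d(z)/\lambda$. The statements for $V_\lambda$ follow, since $V_\lambda$ is $H_\lambda$ conjugated by a quarter turn and $\mathrm{Im}(-iz)=-x$.

Take $s_0\le1$ with $C_2s_0\le\frac14$ and $2C_1s_0\le1$. Then $\Phi$ is the identity plus a $\frac14$-contraction, hence an orientation preserving diffeomorphism of $\mathbb C$.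

**Step 3: compose at separated scales.** Fix an integer $A\ge200C_1+10$. For $n\ge1$ (to be chosen) let $\lambda_j=12A^{2n-j}$ for $1\le j\le2n$, so $\lambda_{2n}=12$ is the smallest. Let $R=2\pi m\lambda_1$ with $m\in\mathbb N$, $m\ge2m_0$. Then $R/(2\pi\lambda_j)=mA^{j-1}\in\mathbb N$, $R\ge4\pi\lambda_1\ge10\lambda_j$, $R\ge m_0$, and $12\lambda_1m_0\le4\pi m_0\lambda_1\le R$. Let $\Phi_j=H_{\lambda_j}$ for $j$ odd, $\Phi_j=V_{\lambda_j}$ for $j$ even, and
$$F=\Phi_1\circ\Phi_2\circ\dots\circ\Phi_{2n},\qquad\psi=F^{-1}.$$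
Given $z$, let $z_{2n}=z$ and $z_{j-1}=\Phi_j(z_j)$, so $F(z)=z_0$ and $DF(z)=D\Phi_1(z_1)\cdots D\Phi_{2n}(z_{2n})$. By (a),
$$|z_j-z|\le C_1s\sum_{i>j}\lambda_i\le\frac{2C_1s\lambda_j}A\le\frac{s\lambda_j}{100}.\tag{5.1}$$
So the finer wiggles hardly move the point on the scale $\lambda_j$. Consider odd $j$ with $d=d_H$; even $j$ with $d=d_V$ are identical. The function $d$ is $1$-Lipschitz, so (5.1) gives three cases.

* (I) If $d(z)\ge3\lambda_j$, then $d(z_j)\ge2\lambda_j$, so $\Phi_j(z_j)=z_j$ and $D\Phi_j(z_j)=I$.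
* (II) If $d(z)\le\lambda_j/2$, then $d(z_j)\le\lambda_j$, so $D\Phi_j(z_j)$ is conformal and
$$|\Phi_{j,z}(z_j)|\ge a\,e^{-s^2/50}e^{-2sd(z)/\lambda_j}\ge\Big(1+\frac{s^2}{10}\Big)e^{-2sd(z)/\lambda_j},$$
since $(1+\frac{s^2}5)(1-\frac{s^2}{50})\ge1+\frac{s^2}{10}$.
* (III) If $\lambda_j/2<d(z)<3\lambda_j$, then by (b) $D\Phi_j(z_j)$ has min stretch $\ge1-C_2s$ and max stretch $\le1+C_2s$. Two odd values of $j$ have $\lambda_j$'s with ratio at least $A^2>6$, so this case occurs for at most one odd $j$.

For each parity, the numbers $d(z)/\lambda_j$ with $j$ in case (II) lie in a geometric progression of ratio at most $1/100$ whose largest term is at most $\frac12$, so their sum is at most $1$. Let $\nu(z)$ be the number of $j$, of either parity, in case (II). Multiplying min stretches,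
$$\text{min stretch of }DF(z)\ge e^{-4s}(1-C_2s)^2\Big(1+\frac{s^2}{10}\Big)^{\nu(z)}\ge(1-C_3s)\Big(1+\frac{s^2}{10}\Big)^{\nu(z)},\quad C_3=4+2C_2,\tag{5.2}$$
where we take $s_0$ with $C_3s_0\le\frac12$. The same argument for a sub-chain $F_{i,j}=\Phi_i\circ\dots\circ\Phi_j$ with $i\le j$ (start from $z_j=z$; the sums in (5.1) only get shorter) shows that $F_{i,j}$ has min stretch $\ge1-C_3s$ everywhere.

**Step 4: read off the first derivatives.** The max stretch of $D\psi$ is at most $(1-C_3s)^{-1}\le1+2C_3s\le2$. At each point at most two of the factors $D\Phi_j(z_j)$ are not conformal, one odd and one even. Each has ratio of max to min stretch at most $\frac{1+C_2s}{1-C_2s}\le1+4C_2s$. So $DF$, and hence $D\psi$, has ratio $K\le(1+4C_2s)^2\le1+12C_2s$. Therefore $|\psi_{\bar z}|/|\psi_z|=\frac{K-1}{K+1}\le6C_2s$, and $|\psi_{\bar z}|\le12C_2s$. This is (1) for the first derivatives, with $C_*=\max(2C_3,12C_2)$.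

For (2), let $w=\psi(z)$ with $\mathrm{dist}(w,G)\le6=\lambda_{2n}/2$. Then $d_H(w)\le\lambda_j/2$ for all $j$, or $d_V(w)\le\lambda_j/2$ for all $j$. So all odd $j$ or all even $j$ are in case (II) at $w$, and $\nu(w)\ge n$. By (5.2) the min stretch of $DF(w)$ is at least $(1-C_3s)(1+\frac{s^2}{10})^n$, which is $\ge1/\tau$ if $n$ is chosen large depending on $s,\tau$ (this choice comes first, before $m$). Since $D\psi(z)=DF(w)^{-1}$, (2) follows.

For (3), if $d_H(z),d_V(z)\ge3\lambda_1$, then inductively $z_j=z$ for all $j$ by (a), so $F(z)=z$; the inequality for $R$ was checked in Step 3. For (4), (a) gives $|F(z)-z|\le C_1s\sum_j\lambda_j\le2C_1s\lambda_1\le\lambda_1$ for all $z$, and the same bound for $\psi=F^{-1}$.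

**Step 5: the second derivative.** Its bound does not depend on $n$. Let $\psi_j=\Phi_j^{-1}$, with max stretch $\le\frac43$. Differentiating $\Phi_j\circ\psi_j=\mathrm{id}$ twice, $D\Phi_j\,D^2\psi_j(u,v)=-D^2\Phi_j(D\psi_ju,D\psi_jv)$, so $|D^2\psi_j|\le(\frac43)^3C_2s/\lambda_j$ by (b). As $\psi=\psi_{2n}\circ\dots\circ\psi_1$, the chain rule gives
$$D^2\psi=\sum_jD(\psi_{2n}\circ\dots\circ\psi_{j+1})\,D^2\psi_j\big(D(\psi_{j-1}\circ\dots\circ\psi_1)\,\cdot\,,D(\psi_{j-1}\circ\dots\circ\psi_1)\,\cdot\,\big).$$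
The partial compositions are $F_{j+1,2n}^{-1}$ and $F_{1,j-1}^{-1}$, with max stretch $\le2$. Hence $|D^2\psi|\le8\sum_jCs/\lambda_j\le Cs$, and this is $\le1$ for $s_0$ small. $\square$

## 6. The $\bar\partial$-equation on a line bundle over a torus, with sup bounds

After precomposition with $\psi$ the map will be almost holomorphic everywhere. To make it holomorphic we solve $Dv=\beta$ for sections of a line bundle and need $\sup|v|$ controlled by $\sup|\beta|$.

Fix a lattice $\Lambda_0$ with fundamental parallelogram $P$. Let $r_P$ be the radius of a disc contained in $P$, let $l_0$ be the length of a shortest nonzero vector of $\Lambda_0$, and put $K_0=\max(4/r_P,16/l_0)$. For $\Lambda_0=\mathbb Z[i]$ and $P=Q_1$ one takes $r_P=\frac12$ and gets $K_0=16$. Let $T=\mathbb C/t\Lambda_0$ with $t\ge K_0M$, $M\ge1$. Discs of radius up to $8M$ are embedded in $T$.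

**Setting.** Let $L\to T$ be a Hermitian line bundle with unitary connection $\nabla$. Put $\nabla_{\bar z}=\frac12(\nabla_x+i\nabla_y)$, $\nabla_z=\frac12(\nabla_x-i\nabla_y)$, $D=\nabla_{\bar z}$, with formal adjoint $D^*=-\nabla_z$. Define the real function $J$ by $[\nabla_z,\nabla_{\bar z}]=\pi J$. If $e$ is a local frame with $De=0$ and $|e|^2=e^{-\varphi}$, then $\partial_z|e|^2=\langle\nabla_ze,e\rangle$ gives $\nabla_ze=-\varphi_ze$. So $[\nabla_z,\nabla_{\bar z}]e=-\nabla_{\bar z}(-\varphi_ze)=\varphi_{z\bar z}e$, that is, $\Delta\varphi=4\pi J$.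

*Why curvature must be positive somewhere in every large disc.* On the trivial bundle with $\nabla=d$ we have $J=0$, and $v_{\bar z}=\beta$ is solvable on $T$ only if $\int_T\beta=0$; for $\beta\equiv1$ there is no solution. If $J\equiv J_0>0$ is constant, the identity (6.1) below gives $DD^*\ge\frac\pi2J_0$, and the $L^2$-theory is immediate. We need something in between.

**Lemma 5.** There are $c_7,C_7>0$ depending only on $\Lambda_0$ such that the following holds. Let $M\ge1$, $t\ge K_0M$, $0<\kappa\le1$, and $\mu=c_7\kappa M^{-4}$ $(\le\frac12)$. Suppose $|J|\le1$, $\int_{D(z,4M)}J\,dx\,dy\ge\kappa$ for all $z\in T$, and $J\ge-\mu/2$. Then for each smooth section $\beta$ of $L$ there is a smooth $v$ with $Dv=\beta$ and $\sup|v|\le C_7\mu^{-1}\sup|\beta|$.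

*Proof.* In this proof $C$ may depend on $\Lambda_0$. **Step 1: the Laplacian.** From $\nabla_x=\nabla_z+\nabla_{\bar z}$ and $\nabla_y=i(\nabla_z-\nabla_{\bar z})$ we get $\nabla_x^2+\nabla_y^2=2(\nabla_z\nabla_{\bar z}+\nabla_{\bar z}\nabla_z)=4\nabla_{\bar z}\nabla_z+2\pi J$. Hence
$$\square:=DD^*=-\nabla_{\bar z}\nabla_z=\frac14\nabla^*\nabla+\frac\pi2J.\tag{6.1}$$

**Step 2: coercivity.** The curvature is positive only on average over discs of radius $4M$; the gradient term spreads it. Put $k=\lfloor tr_P/(4M)\rfloor\ge1$ and $\ell=t/k\in[4M/r_P,8M/r_P]$, and tile $T$ by $k^2$ translates $S$ of $\ell P$. Let $U\ge0$ be Lipschitz on $T$, let $J^+=\max(J,0)\le1$, and let $m$ be the mean of $U$ on $S$. Since $S$ contains a disc of radius $4M$, $\int_SJ^+\ge\kappa$, so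
$$\kappa m^2\le\int_SJ^+m^2\le2\int_SJ^+U^2+2\int_S(U-m)^2.$$
Poincaré's inequality $\int(V-\bar V)^2\le\pi^{-2}\int|\nabla V|^2$ on the unit square (by cosine series; $\bar V$ is the mean) becomes, under the linear map from the unit square onto $\ell P$, $\int_S(U-m)^2\le C\ell^2\int_S|\nabla U|^2$. With $|S|\le C\ell^2$, $\kappa\le1$ and $\ell$ comparable to $M\ge1$,
$$\int_SU^2=m^2|S|+\int_S(U-m)^2\le\frac{CM^4}\kappa\int_S\left(J^+U^2+|\nabla U|^2\right).$$
Summing over $S$, for suitable $c_7$ we get $\frac14\int_T|\nabla U|^2+\frac\pi2\int_TJ^+U^2\ge2\mu\int_TU^2$. Since $J\ge J^+-\frac\mu2$ and $\frac\pi2\cdot\frac\mu2\le\mu$, this gives $\frac14\int|\nabla U|^2+\frac\pi2\int JU^2\ge\mu\int U^2$. Take $U=|u|$ for a Lipschitz section $u$, and use Kato's inequality $|\nabla|u||\le|\nabla u|$: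
$$\frac14\int|\nabla u|^2+\frac\pi2\int J|u|^2\ge\mu\int|u|^2.\tag{6.2}$$
So the elliptic self-adjoint operator $\square$ is injective, hence invertible on smooth sections of $L$ over the compact $T$. Let $\square u=\beta$ and $v=D^*u$. Then $Dv=\beta$. Put $B=\sup|\beta|$.

**Step 3: localize by an exponential weight.** We want a bound on $v$ near a given point that does not see the area of $T$. Fix $z_0$, let $\alpha=\sqrt{2\mu}\le1$ and $\varrho(z)=e^{-\alpha\,\mathrm{dist}_T(z,z_0)}$. Then $|\nabla\varrho|\le\alpha\varrho$ and $\int_T\varrho^2\le\int_{\mathbb C}e^{-2\alpha|z|}=\frac\pi{2\alpha^2}=\frac\pi{4\mu}$. Expanding both sides one checks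
$$\mathrm{Re}\int\langle\nabla^*\nabla u,\varrho^2u\rangle=\int|\nabla(\varrho u)|^2-\int|\nabla\varrho|^2|u|^2.$$
Pair $\square u=\beta$ with $\varrho^2u$ and apply (6.2) to $\varrho u$. As $\frac14\alpha^2=\frac\mu2$,
$$\mu\int\varrho^2|u|^2\le\int\varrho^2|\beta||u|+\frac\mu2\int\varrho^2|u|^2.$$
So $\frac\mu2\int\varrho^2|u|^2\le\frac\mu4\int\varrho^2|u|^2+\frac{B^2}\mu\int\varrho^2$, and
$$\int\varrho^2|u|^2\le\pi B^2\mu^{-3}.$$
Next, $D^*(\varrho^2u)=\varrho^2v-2\varrho\varrho_zu$, so $\int\langle DD^*u,\varrho^2u\rangle=\int\langle v,\varrho^2v-2\varrho\varrho_zu\rangle$, where $|2\varrho\varrho_z|\le\alpha\varrho^2$. Therefore $\int\varrho^2|v|^2\le\int\varrho^2|\beta||u|+\alpha\int\varrho^2|v||u|$ and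
$$\frac12\int\varrho^2|v|^2\le\int\varrho^2|\beta||u|+\frac{\alpha^2}2\int\varrho^2|u|^2\le\frac\pi2B^2\mu^{-2}+\pi B^2\mu^{-2}.$$
The first term was bounded by Cauchy–Schwarz: $B\left(\frac\pi{4\mu}\right)^{1/2}(\pi B^2\mu^{-3})^{1/2}$. Since $\varrho^2\ge e^{-2}$ on $D(z_0,1)$, we obtain $\|v\|_{L^2(D(z_0,1))}\le CB\mu^{-1}$.

**Step 4: from $L^2$ to a pointwise bound.** We need a frame whose size is controlled. Take a unitary frame $e_1$ on $D(z_0,2)$, write $\nabla_{\bar z}e_1=\gamma e_1$, solve $\phi_{\bar z}=-\gamma$ on $D(z_0,1)$ and put $e_0=e^\phi e_1$. Then $De_0=0$. Write $|e_0|^2=e^{-\varphi_0}$, so $\Delta\varphi_0=4\pi J$. The function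
$$\varphi_1(z)=2\int_{D(z_0,1)}J(\zeta)\log|z-\zeta|\,dA(\zeta)$$
(with $dA$ the Lebesgue measure) also has $\Delta\varphi_1=4\pi J$, and since $|J|\le1$ it is bounded on $D(z_0,1)$ by a universal constant. So $\varphi_0-\varphi_1=2\,\mathrm{Re}\,h$ with $h$ holomorphic, and $e=e^he_0$ satisfies $De=0$, $|e|^2=e^{-\varphi_1}$. Write $v=qe$, $\beta=be$. Then $q_{\bar z}=b$. For a cutoff $\theta$ with compact support in $D(z_0,1)$ and $\theta=1$ on $D(z_0,\frac12)$, the Cauchy–Pompeiu formula gives
$$q(z_0)=-\frac1\pi\int\frac{\theta b+\theta_{\bar\zeta}q}{\zeta-z_0}\,dA(\zeta).$$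
On the support of $\theta_{\bar\zeta}$ we have $|\zeta-z_0|\ge\frac12$. So $|v(z_0)|\le C(\|v\|_{L^2(D(z_0,1))}+B)\le C_7B\mu^{-1}$. $\square$

## 7. Bubbles, and the passage from almost holomorphic to holomorphic

The map $\hat f\circ\psi$ is almost constant near the preimage of the grid, and perhaps on large discs elsewhere. There $J\approx0$ and Lemma 5 has no hypothesis to work with. In every disc of radius $M$ where the map is almost constant we insert a rational "bubble" $(40/\zeta)^{10}$. It is holomorphic and contributes area. Its tail at distance $M$ has size $M^{-10}$, so cutting the tail off costs a $\bar\partial$-error of order $M^{-11}$, while Lemma 5 will lose a factor $M^8$: $M^4$ from $\kappa\sim M^{-4}$ and $M^4$ from tiling. The product is $M^{-3}$, which is small.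

**Proposition 6.** Fix $c\in(\frac12,1)$, $c'=\frac{1+c}2>\frac34$, and a lattice $\Lambda_0$. There are a universal $C$ and an $M_0$ depending only on $c,\Lambda_0$ such that the following holds for $M\ge M_0$, with
$$\varepsilon=M^{-11},\qquad\delta=\frac1{20M}.$$
Let $\psi$ be an orientation preserving diffeomorphism of $\mathbb C$ with $|\psi_z|+|\psi_{\bar z}|\le1+\varepsilon$, $|\psi_{\bar z}|\le\varepsilon$, $|D^2\psi|\le1$. Let $t\ge K_0M$, $T=\mathbb C/t\Lambda_0$, and let $g_1:T\to\mathbb CP^1$ be smooth and $\Omega\subset T$ open such that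

* (i) near each point of $\Omega$ one has $g_1(z)=\phi(\psi(z+b))$ with some $b\in\mathbb C$ and some holomorphic $\phi:\mathbb C\to\mathbb CP^1$ with $|d\phi|\le c$;
* (ii) $|dg_1|\le\varepsilon$ off $\Omega$.

Then there is a $t\Lambda_0$-periodic Brody curve $g$ with
$$e(g)\ge\frac1{|T|}\int_TJ_{g_1}\,dx\,dy-\delta^2-CM^{-22}.$$

*Proof.* "$M$ large" means $M\ge M_0$; in particular $M\ge100$, $\varepsilon\le\delta/5$, $c(1+\varepsilon)\le c'$.

**Step 1: first bounds on $g_1$.** On $\Omega$, $|\partial g_1|=|d\phi|\,|\psi_z|$ and $|\bar\partial g_1|=|d\phi|\,|\psi_{\bar z}|\le\varepsilon$, so $|dg_1|\le c(1+\varepsilon)\le c'$ and $J_{g_1}\ge0$. Together with (ii), everywhere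
$$|\bar\partial g_1|\le\varepsilon,\qquad|dg_1|\le c',\qquad J_{g_1}\ge-\varepsilon^2.\tag{7.1}$$

**Step 2: where $g_1$ moves, it moves on a whole disc.** We claim that there is a universal $C_5\ge1$ such that if $|dg_1(z')|>\delta$, then with $r=\delta/(8C_5)\le1$ we have $D(z',r)\subset\Omega$ and $J_{g_1}\ge\delta^2/10$ on $D(z',r)$.

First, for holomorphic $\phi$ on $\mathbb C$ with $|d\phi|\le1$ the function $|d\phi|$ is $C_4$-Lipschitz. Rotate so that $\phi(p)=0$. On $D(p,\frac14)$, $|\phi|\le\tan(\sqrt\pi/4)<1$, so $\phi',\phi''$ are bounded on $D(p,\frac18)$ by Cauchy's estimates, and there $|d\phi|=\frac{|\phi'|}{\sqrt\pi(1+|\phi|^2)}$. Next, $|\psi_z|$ is $1$-Lipschitz because $|D^2\psi|\le1$, and $D\psi$ has max stretch $\le2$. Hence $|\partial g_1|=|d\phi|(\psi)\,|\psi_z|$ is locally Lipschitz on $\Omega$ with constant $C_5=4C_4+1$, and so it is $C_5$-Lipschitz along segments in $\Omega$.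

Now $z'\in\Omega$ because $\delta>\varepsilon$, and $|\partial g_1(z')|>\delta-\varepsilon\ge\frac\delta2$. Along a segment of length $<r$ from $z'$, as long as it stays in $\Omega$, $|\partial g_1|\ge\frac\delta2-\frac\delta8=\frac{3\delta}8$. At a first exit point this would persist by continuity, but off $\Omega$ we have $|dg_1|\le\varepsilon<\frac{3\delta}8$. So the segment stays in $\Omega$, and $J_{g_1}\ge\frac{9\delta^2}{64}-\varepsilon^2\ge\frac{\delta^2}{10}$ on it.

**Step 3: insert bubbles where $g_1$ stands still.** Let $b(\zeta)=(40/\zeta)^{10}$. Then $|b'|=10|b|/|\zeta|$ and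
$$|db|=\frac{10|b|}{\sqrt\pi|\zeta|(1+|b|^2)}\le\frac{10}{40\sqrt\pi}<\frac14.$$
For $|\zeta|\ge40$ use $\frac{|b|}{1+|b|^2}\le\frac12$; for $|\zeta|\le40$ use $\frac{|b|}{1+|b|^2}\le\frac1{|b|}\le\frac{|\zeta|}{40}$. Choose a maximal (possibly empty) set $\{z_i\}\subset T$ with mutual distances $\ge2M$ such that $|dg_1|\le\delta$ on $D(z_i,M)$. The discs $D(z_i,M)$ are embedded and disjoint. Choose unitary $U_i$ with $U_ig_1(z_i)=0$, and write $h=U_ig_1$ on $D(z_i,M)$ in the affine coordinate. As $\delta M=\frac1{20}$, $|h|\le\tan(\sqrt\pi/20)<\frac1{10}$, so $1+|h|^2\le1.01$ and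
$$|h_z|+|h_{\bar z}|\le1.01\sqrt\pi\,\delta,\qquad|h_{\bar z}|\le1.01\sqrt\pi\,\varepsilon.$$
Let $\chi_i$ be a cutoff, $=1$ on $D(z_i,M/2)$, supported in $D(z_i,3M/4)$, $|\nabla\chi_i|\le C/M$. Define
$$\tilde g=U_i^{-1}\left(h+\chi_i\,b(\cdot-z_i)\right)\ \text{on }D(z_i,M),\qquad\tilde g=g_1\ \text{elsewhere}.$$
It is smooth, also at $z_i$, since $1/(h+b)=b^{-1}/(1+hb^{-1})$ and $b^{-1}=(\zeta/40)^{10}$.

*On $D(z_i,M/2)$* we claim $1+|b+h|^2\ge\frac{1+|b|^2}{1.2}$. Let $\theta=|b|$. If $\theta\ge0.1$, then $|b+h|\ge\theta-0.1\ge0$ and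
$$1.2\left(1+(\theta-0.1)^2\right)-(1+\theta^2)=0.2\theta^2-0.24\theta+0.212>0,$$
the discriminant being negative. If $\theta<0.1$, then $\frac{1+\theta^2}{1.2}<1$. Hence $|d\tilde g|\le1.2|db|+1.01\delta\le\frac{1.2}4+1.01\delta\le\frac12$. Since $b$ is holomorphic off $z_i$, $|\bar\partial\tilde g|\le1.01\varepsilon$, at $z_i$ by continuity.

*On $M/2\le|z-z_i|\le3M/4$* we have $|b|\le(80/M)^{10}$ and $|b'|\le CM^{-11}$. The terms $\chi_ib'$ and $b\nabla\chi_i$ are at most $CM^{-11}$, so $|\bar\partial\tilde g|\le1.01\varepsilon+CM^{-11}$ and $|d\tilde g|\le1.01\delta+CM^{-11}\le\frac12$.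

Elsewhere $\tilde g=g_1$. Altogether, for $M$ large and with $J=J_{\tilde g}$, on all of $T$:
$$|d\tilde g|\le c',\qquad|\bar\partial\tilde g|\le CM^{-11},\qquad|J|\le1,\qquad J\ge-CM^{-22}.\tag{7.2}$$

**Step 4: every disc of radius $4M$ now carries area.** *There is a universal $c_6\in(0,1]$ such that for $M$ large $\int_{D(z,4M)}J\ge\kappa:=c_6M^{-4}$ for every $z\in T$.*

Suppose first that $|dg_1|\le\delta$ on $D(z,M)$. By maximality $\mathrm{dist}(z,z_i)<2M$ for some $i$, so $D(z_i,M)\subset D(z,4M)$. Look at the annulus $40\le|\zeta-z_i|\le41$, which lies in $D(z_i,M/2)$. There $0.78\le|b|\le1$, because $(40/41)^{10}\approx0.781$. Also $|b'|\ge\frac{7.8}{41}\ge0.19$, $|h_z|\le0.01$ and $1+|b+h|^2\le2.21$, so $|\partial\tilde g|\ge\frac{0.18}{2.21\sqrt\pi}\ge0.045$. The annulus has area $81\pi$, so it contributes at least $81\pi(0.045^2-CM^{-22})\ge\frac14$.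

Otherwise there is $z'\in D(z,M)$ with $|dg_1(z')|>\delta$. Then $z'\notin\bigcup D(z_i,M)$. As $r\le1\le M/4$ and $\tilde g\ne g_1$ only inside the discs $D(z_i,3M/4)$, we have $\tilde g=g_1$ on $D(z',r)$. By Step 2, $\int_{D(z',r)}J\ge\frac{\delta^2}{10}\pi r^2=\frac{\pi\delta^4}{640C_5^2}$, a universal constant times $M^{-4}$, and $D(z',r)\subset D(z,4M)$.

In both cases the remaining part of $D(z,4M)$ contributes at least $-16\pi M^2\cdot CM^{-22}$, which is negligible against $M^{-4}$.

**Step 5: translate $\tilde g$ into sections.** Let $Z_0,Z_1$ be the coordinate sections of $\mathcal O(1)$ with the Fubini–Study metric, for which $|Z_0|^2+|Z_1|^2=1$. Let $L=\tilde g^*\mathcal O(1)$ with the pulled-back metric and Chern connection $\nabla$, and $\tilde s_j=\tilde g^*Z_j$. Then $|\tilde s_0|^2+|\tilde s_1|^2=1$ and $\tilde g=[\tilde s_0:\tilde s_1]$.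

*Curvature.* With $w=Z_1/Z_0$, $|Z_0|^2=e^{-\varphi}$, $\varphi=\log(1+|w|^2)$. So $\mathcal O(1)$ has curvature $\partial\bar\partial\varphi=-2\pi i\omega$, and $\nabla$ on $L$ has curvature $-2\pi iJ\,dx\wedge dy$. As $dx\wedge dy=\frac i2dz\wedge d\bar z$, $[\nabla_z,\nabla_{\bar z}]=-2\pi iJ\cdot\frac i2=\pi J$. So the $J$ of Section 6 is $J_{\tilde g}$. Also $\deg L=\int_TJ$.

*Derivatives.* We have $\nabla Z_0=-\partial\varphi\,Z_0=-\frac{\bar w\,dw}{1+|w|^2}Z_0$, and from $Z_1=wZ_0$, $\nabla Z_1=\frac{dw}{1+|w|^2}Z_0$. Pulling back, with $D=\nabla_{\bar z}$,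
$$D\tilde s_0=-\frac{\bar w\,w_{\bar z}}{1+|w|^2}\tilde s_0,\qquad D\tilde s_1=\frac{w_{\bar z}}{1+|w|^2}\tilde s_0,$$
and since $|\tilde s_0|^2=\frac1{1+|w|^2}$,
$$|D\tilde s_0|^2+|D\tilde s_1|^2=\frac{|w_{\bar z}|^2}{(1+|w|^2)^2}=\pi|\bar\partial\tilde g|^2.\tag{7.3}$$
Where $w=\infty$ use the chart $1/w$. So $|D\tilde s_j|\le CM^{-11}$ by (7.2).

**Step 6: correct.** By (7.2) and Step 4, Lemma 5 applies with $\mu=c_7c_6M^{-8}$, since $CM^{-22}\le\mu/2$ for $M$ large. It gives $v_j$ with $Dv_j=D\tilde s_j$ and $\sup|v_j|\le C_7\mu^{-1}\cdot CM^{-11}\le C'M^{-3}$, where $C'$ depends on $\Lambda_0$. The sections $s_j=\tilde s_j-v_j$ satisfy $Ds_j=0$. They have no common zero for $M$ large, as $\sum|\tilde s_j|^2=1$. In a local frame $e$ with $De=0$ (these exist, by Step 4 of Lemma 5) we have $s_j=q_je$ with $q_j$ holomorphic, so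
$$g=[s_0:s_1]:T\to\mathbb CP^1$$
is holomorphic. The assignment $g^*Z_j\mapsto s_j$ defines an isomorphism $g^*\mathcal O(1)\cong L$. Hence
$$\int_T|dg|^2=\int_Tg^*\omega=\deg g^*\mathcal O(1)=\deg L=\int_TJ.$$

*Closeness.* Let $u\in\mathbb C^2$ be a unit vector and $|v|\le\frac12$. The angle between the complex lines of $u$ and $u-v$ is $\sqrt\pi\,\mathrm{dist}([u],[u-v])$, and its sine is at most $\frac{|v|}{1-|v|}\le2|v|$; so $\mathrm{dist}([u],[u-v])\le\sqrt\pi|v|$. With $u=(\tilde s_0,\tilde s_1)$ and $v=(v_0,v_1)$ in a unitary frame, $\sup\mathrm{dist}(g,\tilde g)$ is at most a constant depending on $\Lambda_0$ times $M^{-3}$. By (7.2), $\tilde g$ lifted to $\mathbb C$ is $c'$-Lipschitz with $c'<1$. Lemma 2, applied on the unit disc around each point, gives $|dg|\le1$ everywhere once $M$ is large. So $g$, lifted to $\mathbb C$, is a $t\Lambda_0$-periodic Brody curve, and by (2.1)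
$$e(g)=\frac1{|T|}\int_TJ.$$

**Step 7: compare energies.** Outside $\bigcup D(z_i,M)$ we have $J=J_{g_1}$. Inside, $J\ge-CM^{-22}$ and $J_{g_1}\le|dg_1|^2\le\delta^2$. So $\int_TJ\ge\int_TJ_{g_1}-\delta^2|T|-CM^{-22}|T|$. $\square$

## 8. Proof of Theorem 1

Fix $\eta\in(0,1)$ and $c\in(\frac12,1)$, take $\Lambda_0=\mathbb Z[i]$ (so $K_0=16$), and let $M\ge M_0$ be large, with $\varepsilon,\delta$ as in Proposition 6.

**Step 1: choose the data in the right order.** Take $\psi,R,\lambda_1$ from Lemma 4 with
$$s=\varepsilon/C_*,\qquad\tau=\varepsilon/C_0,\qquad m_0=16M,$$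
where $s<s_0$ for $M$ large. So $|\psi_{\bar z}|\le\varepsilon$, $|\psi_z|+|\psi_{\bar z}|\le1+\varepsilon$, and $R\ge16M\ge20$. As $\sigma(cR)\ge\rho$, there are a Brody curve $f_0$ and a square $a+Q_{cR}$ on which $\int|df_0|^2\ge(\rho-\eta)c^2R^2$. Then $f(z)=f_0(cz+a)$ is holomorphic with
$$|df|\le c,\qquad\int_{Q_R}|df|^2\ge(\rho-\eta)c^2R^2.\tag{8.1}$$
The factor $c$ leaves room below the bound $1$. Take $\hat f$ from Lemma 3 and put $g_1=\hat f\circ\psi$, a smooth map on $T=\mathbb C/R\mathbb Z[i]$. Let $\Omega=\{z:\mathrm{dist}(\psi(z),G)>5\}$.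

**Step 2: check the hypotheses of Proposition 6, with $t=R$.** If $z\in\Omega$, then near $\psi(z)$ the map $\hat f$ is a translate of $f$, which is (i). If $z\notin\Omega$, then $\mathrm{dist}(\psi(z),G)\le5$, so Lemma 4(2) gives $|dg_1|\le C_0\tau=\varepsilon$, which is (ii). This is where slowness along the grid absorbs the crude bound $C_0$ of Lemma 3.

**Step 3: count energy.** Let $B=\{z\in Q_R:\mathrm{dist}(z,G)\ge3\lambda_1\}$. On $B$, $\psi=\mathrm{id}$ by Lemma 4(3), and $\hat f=f$ because $3\lambda_1\ge36>5$. So $g_1=f$ on $B$ and $J_{g_1}=|df|^2$ on $B$ up to the null set $\partial B$. Elsewhere $J_{g_1}\ge-\varepsilon^2$ by (7.1). Further, $|Q_R\setminus B|\le12\lambda_1R\le R^2/m_0\le R^2/M$. Since $|df|\le1$,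
$$\int_TJ_{g_1}\ge\int_{Q_R}|df|^2-|Q_R\setminus B|-\varepsilon^2R^2\ge\Big((\rho-\eta)c^2-\frac1M-\varepsilon^2\Big)R^2.$$
Proposition 6 yields an elliptic Brody curve $g$ with period lattice $R\mathbb Z[i]$ and
$$e(g)\ge(\rho-\eta)c^2-\frac1M-\delta^2-CM^{-22}.$$

Let $M\to\infty$, then $c\to1$ and $\eta\to0$. The supremum of $e(g)$ over elliptic Brody curves with square lattices is at least $\rho$, and with Lemma 1
$$e(\mathbb CP^1)_{ell}\ge\rho\ge e(\mathbb CP^1)\ge e(\mathbb CP^1)_{ell}.$$
This proves Theorem 1, in particular $e(\mathbb CP^1)_{ell}=e(\mathbb CP^1)$. $\blacksquare$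

## 9. Targets $\mathbb CP^N$ and arbitrary lattice shapes: proof of Theorem 2

The supremum over periodic curves is trivially at most $e(\mathbb CP^N)$, and $e(\mathbb CP^N)\le\rho(\mathbb CP^N)$ is Lemma 1, whose proof never used the target. It remains to construct $t\Lambda_0$-periodic Brody curves with mean energy close to $\rho=\rho(\mathbb CP^N)$. Constants may now depend on $N$ and $\Lambda_0$. Lemmas 4 and 5 do not involve the target.

**Step 1: the metric of $\mathbb CP^N$.** In affine coordinates $w\in\mathbb C^N$ a $(1,0)$-vector with components $\xi\in\mathbb C^N$ has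
$$|\xi|^2=\frac1\pi\Big(\frac{|\xi|_{\mathbb C^N}^2}{1+|w|^2}-\frac{|\langle\xi,w\rangle|^2}{(1+|w|^2)^2}\Big),\qquad\omega=\frac i{2\pi}\partial\bar\partial\log(1+|w|^2).$$
By Cauchy–Schwarz,
$$\frac{|\xi|_{\mathbb C^N}}{\sqrt\pi(1+|w|^2)}\le|\xi|\le\frac{|\xi|_{\mathbb C^N}}{\sqrt{\pi(1+|w|^2)}}.\tag{9.1}$$
For smooth $g$ let $|\partial g|,|\bar\partial g|$ be the norms of the vectors with components $w_z,w_{\bar z}$, and let $|dg|$ be the operator norm of the differential $\zeta\mapsto w_z\zeta+w_{\bar z}\bar\zeta$. Then $|dg|\le|\partial g|+|\bar\partial g|$. Since $w_z$ is the average over $\alpha$ of $e^{-i\alpha}dg(e^{i\alpha})$, and similarly for $w_{\bar z}$, also $|\partial g|,|\bar\partial g|\le|dg|$. With $\omega(u,iv)$ equal to the real part of the Hermitian product of $u,v$, we get $g^*\omega(\partial_x,\partial_y)=\omega(w_z+w_{\bar z},i(w_z-w_{\bar z}))=|\partial g|^2-|\bar\partial g|^2=:J_g$. So again $-|\bar\partial g|^2\le J_g$ and $|J_g|\le|dg|^2$. Any two points lie on a projective line, so the diameter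 is again $\sqrt\pi/2<1$, and $\mathrm{dist}(0,w)=\frac1{\sqrt\pi}\arctan|w|$.

**Step 2: Lemmas 2 and 3 for $\mathbb CP^N$.** The proof of Lemma 2 is unchanged (rotate by a unitary map).

In Lemma 3, Step 1 is unchanged. In Step 2 we replace the point $q$ by a hyperplane far from the loop. For unit vectors $a,q$, the distance $d$ from $[q]$ to the hyperplane $a^\perp$ satisfies $\cos(\sqrt\pi d)=\max_{u\perp a,|u|=1}|\langle u,q\rangle|=\sqrt{1-|\langle a,q\rangle|^2}$, so $\sin(\sqrt\pi d)=|\langle a,q\rangle|$. For fixed $q$ the set $\{a:|\langle a,q\rangle|\le x\}$ has normalized measure $1-(1-x^2)^N\le Nx^2$ on the unit sphere of $\mathbb C^{N+1}$. So the hyperplanes at distance $\le2r$ from a given point have measure at most $4\pi Nr^2$. Choose at most $8/r+1$ points on the loop so that every point of the loop is within $r$ of one of them. For $r=r(N)$ small, $4\pi Nr^2(8/r+1)<1$, so some hyperplane has distance $>2r$ from all chosen points, hence $\ge r$ from the loop. In the unitary affine chart with this hyperplane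 at infinity, a point $[1:w]$ has $\frac1{\sqrt{1+|w|^2}}=\sin(\sqrt\pi d)\ge\sin(\sqrt\pi r)$, that is, $|w|\le K=\cot(\sqrt\pi r)$ on the loop. By the left inequality of (9.1) the loop is $\sqrt\pi(1+K^2)$-Lipschitz into $\mathbb C^N$. Cone it off by the same homogeneous formula. By the right inequality of (9.1) the metric is at most $\frac1{\sqrt\pi}$ times the Euclidean one, and the Lipschitz bounds follow as before.

In Step 3 we use the embedding $[q]\mapsto qq^*$ ($|q|=1$) into Hermitian matrices. For $\xi\perp q$ the derivative $\xi q^*+q\xi^*$ has squared Hilbert–Schmidt norm $2|\xi|^2$, while the metric gives $\frac1\pi|\xi|^2$. So the embedding is isometric up to the factor $\sqrt{2\pi}$. The nearest point projection to the compact image is smooth near it, and its derivative along the image is an orthogonal projection. So its norm is at most $\frac32$ in a neighborhood, and for $\kappa=\kappa(N)$ small the smoothed map again has derivative at most $2C_0'=:C_0$. The rest is unchanged.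

**Step 3: Proposition 6 for $\mathbb CP^N$.** We go through its proof.

*Steps 1 and 2.* On $\Omega$ the vectors $\phi'(\psi)\psi_z$ and $\phi'(\psi)\psi_{\bar z}$ are complex multiples of one vector, so $|\partial g_1|=|d\phi||\psi_z|$, $|\bar\partial g_1|=|d\phi||\psi_{\bar z}|$ and $|dg_1|=|\partial g_1|+|\bar\partial g_1|$ there. Off $\Omega$, $|\bar\partial g_1|\le|dg_1|\le\varepsilon$. So (7.1) holds. The function $|d\phi|$ is again $C_4$-Lipschitz: after a rotation $|\phi|<1$ on $D(p,\frac14)$, $\phi',\phi''$ are bounded on $D(p,\frac18)$, and $|d\phi|=|A(\phi)\phi'|_{\mathbb C^N}$, where $A$, the positive square root of the metric matrix, is smooth. The rest of Step 2 is unchanged; it uses $|\partial g_1|\ge|dg_1|-|\bar\partial g_1|$.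

*Step 3, bubbles.* Use $h+\chi_ib\,e_1$ with $h=U_ig_1\in\mathbb C^N$, $|h|\le\tan(\sqrt\pi/20)<\frac1{10}$, and $e_1$ the first unit vector. It is smooth at $z_i$, because $[1:b+h_1:h_2:\dots]=[b^{-1}:1+h_1b^{-1}:h_2b^{-1}:\dots]$. By the left inequality of (9.1) the Euclidean operator norm of the differential of $h$ is $\le1.01\sqrt\pi\,\delta$, and $|h_{\bar z}|\le1.01\sqrt\pi\,\varepsilon$. By the right inequality their contributions to $|d\tilde g|$ and $|\bar\partial\tilde g|$ are at most $1.01\delta$ and $1.01\varepsilon$. On $D(z_i,M/2)$, with $w=h+be_1$, the vector $b'e_1$ has squared norm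
$$\frac{|b'|^2(1+|w|^2-|w_1|^2)}{\pi(1+|w|^2)^2}\le\frac{1.01|b'|^2}{\pi(1+|w|^2)^2},$$
since $|w|^2-|w_1|^2\le|h|^2<0.01$. Moreover $1+|w|^2\ge1+|b+h_1|^2\ge\frac{1+|b|^2}{1.2}$, as before. So $|d\tilde g|\le\sqrt{1.01}\cdot\frac{1.2}4+1.01\delta\le\frac12$ and $|\bar\partial\tilde g|\le1.01\varepsilon$. On the cutoff annulus the extra terms are at most $CM^{-11}$ in $\mathbb C^N$, hence at most $CM^{-11}$ in the metric by (9.1). So (7.2) holds.

*Step 4.* In the first case $|b'e_1+h_z|\ge0.18$ and $1+|w|^2\le2.21$ on the annulus, and the left inequality of (9.1) gives $|\partial\tilde g|\ge0.045$ again. The second case is unchanged.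

*Step 5.* Use the $N+1$ coordinate sections $Z_0,\dots,Z_N$, with $\sum|Z_j|^2=1$. The curvature computation holds with $\varphi=\log(1+|w|^2)$, $w\in\mathbb C^N$. Since the $Z_j$ are holomorphic, $D\tilde s_j$ is the pullback of $\nabla_\xi Z_j$, where $\xi$ is the $(1,0)$-vector with components $w_{\bar z}$. The sum $\sum_j|\nabla_\xi Z_j|^2$ is invariant under unitary maps. At $w=0$ one has $\nabla_\xi Z_0=0$, $\nabla_\xi Z_j=\xi_jZ_0$ for $j\ge1$ and $|Z_0|=1$. So it equals $|\xi|^2_{\mathbb C^N}=\pi|\xi|^2$ there, and hence everywhere. Thus $\sum_j|D\tilde s_j|^2=\pi|\bar\partial\tilde g|^2$, the analogue of (7.3).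

*Steps 6 and 7.* With $g=[s_0:\dots:s_N]$ they are unchanged; the distance estimate was for unit vectors and holds in $\mathbb C^{N+1}$.

**Step 4: lattices of arbitrary shape.** Fix $\eta,c$ and $M$, and take $\psi,R,\lambda_1,f,\hat f$ as in Section 8 (for $\mathbb CP^N$). Let $p$ be the value of $\hat f$ near $G$, let $P$ be the fundamental parallelogram of $\Lambda_0$, and let $t\ge K_0M$ be large. The map $\psi$ is adapted to the square grid, not to $tP$, so we use $\hat f$ only well inside $tP$. Among the squares $R\nu+Q_R$, $\nu\in\mathbb Z[i]$, *select* those whose $4R$-neighborhood lies in $tP$. Let $\hat f_t=\hat f$ on the selected squares and $\hat f_t=p$ elsewhere. Since $\hat f=p$ near $G$, $\hat f_t$ is smooth, and $|d\hat f_t|\le C_0$.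

If $z$ has distance $\le R$ from $\partial(tP)$, then by Lemma 4(4) $\psi(z)$ has distance $\le2R$ from $\partial(tP)$, so $\psi(z)$ lies in no selected square. Hence $\hat f_t\circ\psi=p$ near $\partial(tP)$, and $\hat f_t\circ\psi|_{tP}$ extends to a smooth $t\Lambda_0$-periodic map $g_1$. Let $W$ be the set of points of selected squares at distance $>5$ from $G$, an open set. By Lemma 4(4), $\psi^{-1}(W)$ lies in $tP$ at distance $\ge3R$ from $\partial(tP)$. Let $\Omega$ be the open set $\psi^{-1}(W)+t\Lambda_0$.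

We check the hypotheses of Proposition 6. Near a point of $\psi^{-1}(W)$, $g_1=\hat f\circ\psi$ is a translate of $f$ composed with $\psi$; near a $t\Lambda_0$-translate of such a point the same holds up to a translation of the source. This is (i). Let $z\in tP$ lie off $\Omega$. If $\psi(z)$ is in no selected square, then $g_1$ is constant near $z$. Otherwise $\mathrm{dist}(\psi(z),G)\le5$, and Lemma 4(2) gives $|dg_1|\le C_0\tau=\varepsilon$. This is (ii).

*Energy.* In a selected square $Q=R\nu+Q_R$ let $B_Q$ be the set of points at distance $\ge3\lambda_1$ from $G$. There $\psi=\mathrm{id}$ and $g_1(z)=f(z-R\nu)$, so exactly as in Section 8, $\int_{B_Q}J_{g_1}\ge\left((\rho-\eta)c^2-\frac1M\right)R^2$. Elsewhere $J_{g_1}\ge-\varepsilon^2$. If $n_t$ squares are selected, Proposition 6 gives a $t\Lambda_0$-periodic Brody curve $g$ with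
$$e(g)\ge\frac{n_tR^2}{t^2|P|}\Big((\rho-\eta)c^2-\frac1M\Big)-\varepsilon^2-\delta^2-CM^{-22}.$$
With $M$ and $R$ fixed, the unselected part of $tP$ lies within distance $10R$ of $\partial(tP)$, so $n_tR^2/(t^2|P|)\to1$ as $t\to\infty$. Let $t\to\infty$, then $M\to\infty$, $c\to1$, $\eta\to0$. The supremum of $e(g)$ over $t\Lambda_0$-periodic Brody curves in $\mathbb CP^N$ is at least $\rho(\mathbb CP^N)\ge e(\mathbb CP^N)$, and it is at most $e(\mathbb CP^N)$. This proves Theorem 2. $\blacksquare$
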